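\title{The fundamental module and the reflexive differentials of a normal surface singularity: counterexamples to a conjecture of Martsinkovsky}

\begin{abstract}
Let $A$ be a normal analytic algebra of dimension two, $D$ its fundamental module and $(\Omega^1_A)^{**}$ the reflexive hull of its module of differentials. Martsinkovsky conjectured that $D\cong(\Omega^1_A)^{**}$ if and only if $A$ is quasi-homogeneous. We disprove this: for every $n\ge 7$ prime to $3$ and every $\varepsilon\in\mathbb C^*$ we construct a normal surface singularity over $\mathbb C$ that satisfies the isomorphism and is not quasi-homogeneous. The isomorphism holds exactly when contraction with some vector field maps $(\Omega^1_A)^{**}$ onto the maximal ideal. The examples are obtained by contracting a curve of genus $n-1$ and self-intersection $-1$ in a surface that is glued from two charts and carries a vector field with a double zero along the curve. They are not $\mathbb Q$-Gorenstein.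
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic zero. An \emph{analytic $k$-algebra} is a quotient of a ring $k\{x_1,\dots,x_N\}$ of convergent power series. Let $(A,\mathfrak m)$ be a normal analytic $k$-algebra of Krull dimension two. Two Cohen--Macaulay modules of rank two are attached to $A$ without any choice, one by homological algebra and one by calculus, and we ask when they are isomorphic.

The first module comes from the canonical module $K$ of $A$, which satisfies $\operatorname{Ext}^2_A(k,K)\cong k$. Since $\operatorname{Ext}^i_A(A,K)=0$ for $i\ge1$, the sequence $0\to\mathfrak m\to A\to k\to0$ gives $\operatorname{Ext}^1_A(\mathfrak m,K)\cong\operatorname{Ext}^2_A(k,K)\cong k$. A generator of this group is a non-split extension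
\begin{equation}\label{eq:ext}
0\to K\to D\to\mathfrak m\to0,
\end{equation}
and composing with $\mathfrak m\subset A$ gives the \emph{fundamental sequence} $0\to K\to D\to A\to k\to0$. Multiplying the class of \eqref{eq:ext} by a nonzero scalar means pulling the extension back along an automorphism of $\mathfrak m$, which does not change the middle term. So every non-split extension of $\mathfrak m$ by $K$ has the same middle term $D$, the \emph{fundamental module} (or Auslander module) of $A$.

The second module comes from the module $\Omega^1_A$ of universally finite K\"ahler differentials of $A$ over $k$: the finitely generated module with a derivation $d:A\to\Omega^1_A$ through which every $k$-derivation of $A$ into a finitely generated module factors uniquely. With $M^*=\operatorname{Hom}_A(M,A)$ we have $(\Omega^1_A)^*=\operatorname{Der}_k(A)$, and $(\Omega^1_A)^{**}$ is the reflexive hull of $\Omega^1_A$. A derivation $\theta$, viewed as a linear map $\Omega^1_A\to A$, extends uniquely to a linear map $\iota_\theta:(\Omega^1_A)^{**}\to A$, the \emph{contraction} with $\theta$.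

In the simplest case $A=k\{x,y\}$ we have $K=A\,dx\wedge dy$. Contraction with the Euler field $E=x\partial_x+y\partial_y$ sends $dx\wedge dy$ to $x\,dy-y\,dx$ and $f\,dx+g\,dy$ to $xf+yg$, so
$$0\to\Omega^2_A\xrightarrow{\ \iota_E\ }\Omega^1_A\xrightarrow{\ \iota_E\ }A\to k\to0$$
is the Koszul resolution of $k$. The extension $0\to K\to\Omega^1_A\to\mathfrak m\to0$ does not split, because $\mathfrak m$ is not free; hence $D\cong\Omega^1_A$, and the Euler field produces the fundamental sequence.

Euler fields exist more generally. The algebra $A$ is \emph{quasi-homogeneous} if $A\cong k\{x_1,\dots,x_N\}/J$, where $J$ is generated by polynomials that are weighted homogeneous with respect to positive integer weights $w_1,\dots,w_N$ of the variables. The derivation $E=\sum w_jx_j\partial_{x_j}$ multiplies each such generator by its degree, so it preserves $J$ and induces a derivation of $A$ with $\iota_E(dx_j)=w_jx_j$. One therefore expects $D\cong(\Omega^1_A)^{**}$ for quasi-homogeneous $A$, and one may hope for the converse. The following results are known.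
\begin{itemize}
\item[(i)] (Martsinkovsky) If $A=k\{x,y,z\}/(f)$ is an isolated hypersurface singularity, then $D\cong(\Omega^1_A)^{**}$ if and only if $A$ is quasi-homogeneous.
\item[(ii)] (Behnke; Kahn) If $A$ is quasi-homogeneous, then $D\cong(\Omega^1_A)^{**}$.
\item[(iii)] (Herzog) If $A$ is Gorenstein, $D\cong(\Omega^1_A)^{**}$, and the canonical map $\Omega^1_A\otimes_Ak\to(\Omega^1_A)^{**}\otimes_Ak$ is injective, then $A$ is quasi-homogeneous.
\end{itemize}
We take the following conjecture from Burban and Drozd \cite{BD}.

\medskip
\noindent\textbf{Conjecture (Martsinkovsky).} \emph{Let $A$ be a normal analytic algebra of Krull dimension two over an algebraically closed field of characteristic zero. Then $D\cong(\Omega^1_A)^{**}$ if and only if $A$ is quasi-homogeneous.}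
\medskip

The conjecture is false. It is asserted for every field $k$ as above, so counterexamples over $\mathbb C$ refute it.

\begin{theorem}\label{thm:main}
Let $n\ge7$ with $3\nmid n$, and let $\varepsilon\in\mathbb C^*$. The normal two-dimensional analytic $\mathbb C$-algebra $A=A_{n,\varepsilon}$ constructed in Section~\ref{sec:construction} satisfies $D\cong(\Omega^1_A)^{**}$ but is not quasi-homogeneous.
\end{theorem}

The proof starts by translating the isomorphism into a statement about one vector field.

\begin{theorem}\label{thm:criterion}
Let $A$ be a normal two-dimensional analytic $\mathbb C$-algebra. Then $D\cong(\Omega^1_A)^{**}$ if and only if there is $\theta\in\operatorname{Der}_{\mathbb C}(A)$ whose contraction $\iota_\theta:(\Omega^1_A)^{**}\to A$ has image exactly $\mathfrak m$.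
\end{theorem}

This criterion shows why the conjecture is plausible and also where it can break. If the image $\mathfrak m$ is already generated by the functions $\theta(x_j)=\iota_\theta(dx_j)$, then $\theta$ induces an invertible linear map of $\mathfrak m/\mathfrak m^2$, as an Euler field does. But the criterion allows all forms in the reflexive hull, and these need not be combinations of the $dx_j$. In the examples the generators of $\mathfrak m$ of lowest order are reached only by such forms, as part (a) of the next theorem shows. Recall that $A$ is \emph{$\mathbb Q$-Gorenstein} if $(K^{\otimes r})^{**}$ is free for some $r\ge1$, and Gorenstein if $K$ is free.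

\begin{theorem}\label{thm:more}
Let $A=A_{n,\varepsilon}$ be as in Theorem~\ref{thm:main}.
\begin{itemize}
\item[(a)] Every $\xi\in\operatorname{Der}_{\mathbb C}(A)$ strictly raises the order of vanishing of elements of $\mathfrak m$ along the exceptional curve of the minimal resolution. In particular, no derivation of $A$ has an eigenvector in $\mathfrak m$ with nonzero eigenvalue.
\item[(b)] $A$ is not $\mathbb Q$-Gorenstein, in particular not Gorenstein.
\item[(c)] For different $n$ the algebras $A_{n,\varepsilon}$ are not isomorphic, so there are infinitely many counterexamples.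
\end{itemize}
\end{theorem}

Hypersurfaces are Gorenstein, so by (b) the examples are consistent with (i) and (iii). We make no claim about the conjecture for Gorenstein $A$ beyond these two results, and we work over $\mathbb C$ only. The results (i)--(iii) are not used below.

After the proof of Theorem~\ref{thm:criterion} in Section~\ref{sec:criterion} we pass to a resolution with one smooth exceptional curve $C$. Section~\ref{sec:cech} expresses the image of $\iota_\theta$ through a single meromorphic $2$-form $\eta$: the image is $\mathfrak m$ as soon as the functions in $\mathfrak m$ cancel the pole of $\eta$ along $C$ and $\eta$ has a nonzero period. The cone over a curve shows this mechanism in its simplest form. Section~\ref{sec:der} gives a condition on the embedding of $C$ that excludes Euler fields and determines what $\theta$ must then look like. The surface is built in Section~\ref{sec:construction}, and Sections~\ref{sec:functions}--\ref{sec:gor} verify its properties.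

\section{The vector field criterion}\label{sec:criterion}

From now on $k=\mathbb C$. Let $(Y,o)$ be the normal surface germ with $A=\mathcal O_{Y,o}$. For a small representative $Y$, the complement $U=Y\setminus\{o\}$ is smooth; let $j:U\to Y$ be the inclusion. Normality gives $\mathcal O_Y=j_*\mathcal O_U$, and hence $\mathcal G^*=j_*(\mathcal G^*|_U)$ for every coherent sheaf $\mathcal G$. Applied to $\mathcal G=\mathcal F^*$, this yields:
\begin{equation}\label{eq:hull}
\mathcal F\ \text{coherent on } Y,\ \ \mathcal F|_U\ \text{locally free}\quad\Longrightarrow\quad \mathcal F^{**}=j_*(\mathcal F|_U)\ \text{ is coherent.}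
\end{equation}
The module $\Omega^1_A$ is the stalk at $o$ of the sheaf $\Omega^1_Y$, and the canonical module is the reflexive module that restricts to $\Omega^2_U$ on $U$. Thus, with $\Theta_U$ the tangent sheaf,
$$(\Omega^1_A)^{**}=(j_*\Omega^1_U)_o,\qquad K=(j_*\Omega^2_U)_o,\qquad \operatorname{Der}_{\mathbb C}(A)=(j_*\Theta_U)_o .$$
Elements of these modules are holomorphic $1$-forms, $2$-forms and vector fields on punctured neighborhoods of $o$, and $\iota_\theta\alpha$ is the function $\alpha(\theta)$, extended over $o$ by normality. We write
$$I_\theta=\iota_\theta\big((\Omega^1_A)^{**}\big)\subset A .$$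

If a vector field $\theta$ has no zero on a smooth surface $M$, the Koszul complex
\begin{equation}\label{eq:koszul}
0\to\Omega^2_M\xrightarrow{\ \iota_\theta\ }\Omega^1_M\xrightarrow{\ \iota_\theta\ }\mathcal O_M\to0
\end{equation}
is exact: in a local frame $\gamma_1,\gamma_2$ of $\Omega^1_M$ with $\gamma_1(\theta)=1$ and $\gamma_2(\theta)=0$ we have $\iota_\theta(\gamma_1\wedge\gamma_2)=\gamma_2$.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Suppose $(\Omega^1_A)^{**}\cong D$. Composing with $D\to\mathfrak m\subset A$ gives a linear map $(\Omega^1_A)^{**}\to A$ with image $\mathfrak m$. Since $\operatorname{Hom}_A((\Omega^1_A)^{**},A)=\operatorname{Hom}_A(\Omega^1_A,A)=\operatorname{Der}_{\mathbb C}(A)$, this map is $\iota_\theta$ for some derivation $\theta$.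

Conversely, let $I_\theta=\mathfrak m$. The image of the map of coherent sheaves $\iota_\theta:j_*\Omega^1_U\to\mathcal O_Y$ and the ideal sheaf of $o$ have the same stalk at $o$, so they agree near $o$. After shrinking $Y$, the map $\iota_\theta:\Omega^1_U\to\mathcal O_U$ is therefore surjective, which means that $\theta$ has no zero on $U$. Applying the left exact functor $j_*$ to \eqref{eq:koszul} and taking stalks, we get an exact sequence
$$0\to K\to(\Omega^1_A)^{**}\to\mathfrak m\to0 .$$
If it split, $\mathfrak m$ would be a direct summand of a reflexive module, hence reflexive. But the ideal sheaf of $o$ restricts to $\mathcal O_U$ on $U$, so $\mathfrak m^{**}=A\ne\mathfrak m$ by \eqref{eq:hull}. The sequence is thus a non-split extension of $\mathfrak m$ by $K$, and its middle term is $D$.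
\end{proof}

Our task is now to find $\theta$ without zeros on $U$ such that $\mathfrak m\subset I_\theta$ and $1\notin I_\theta$, on a singularity that has no Euler field.

\section{The image of the contraction, seen on a resolution}\label{sec:cech}

\subsection*{Setting}
In this section and the next, $X$ is a smooth complex surface and $C\subset X$ is a compact connected smooth curve of genus $g$ with $C^2<0$. By Grauert's contraction theorem there are a normal complex space $Y$, a point $o\in Y$ and a proper holomorphic map $\pi:X\to Y$ with $\pi^{-1}(o)=C$ that is biholomorphic from $X\setminus C$ onto $U=Y\setminus\{o\}$ and satisfies $\pi_*\mathcal O_X=\mathcal O_Y$. So $A=\mathcal O_{Y,o}$ is the ring of germs along $C$ of holomorphic functions on $X$, and $\mathfrak m$ consists of the germs that vanish on $C$. For $0\ne f\in A$ let $\operatorname{ord}_Cf<\infty$ be the order of vanishing along $C$. Put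
$$L=\mathcal O_X(-C)|_C,\qquad \deg L=-C^2>0,$$
so that $L^m=\mathcal O_X(-mC)/\mathcal O_X(-(m+1)C)$, the normal bundle of $C$ is $L^{-1}$, and adjunction reads $K_X|_C=K_C\otimes L$ for $K_X=\Omega^2_X$. The letter $X'$ always denotes a set $\pi^{-1}(Y')$, where $Y'$ is a Stein open neighborhood of $o$. These sets form a basis of neighborhoods of $C$.

\begin{lemma}\label{lem:mero}
Let $\mathcal E$ be a locally free sheaf on $X$. Every section $\sigma$ of $\mathcal E$ on $X'\setminus C$ has a pole of finite order along $C$.
\end{lemma}

\begin{proof}
The sheaf $\pi_*\mathcal E$ is coherent by Grauert's direct image theorem, and $j_*(\mathcal E|_U)$ is coherent by \eqref{eq:hull}. The quotient $j_*(\mathcal E|_U)/\pi_*\mathcal E$ is coherent and supported at $o$, so its stalk is killed by a power of $\mathfrak m$. Hence $h\sigma$ extends holomorphically over $C$ for some $0\ne h\in A$. Let $\nu=\operatorname{ord}_Ch$. Near a point of $C$ write $h=t^\nu h'$ with $t$ a local equation of $C$. Then $t^\nu\sigma=(h\sigma)/h'$ is holomorphic outside the discrete set $C\cap\{h'=0\}$, hence holomorphic by Hartogs'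 theorem.
\end{proof}

\begin{lemma}\label{lem:vanish}
$H^1(X',K_X)=0$.
\end{lemma}

\begin{proof}
This is a case of Grauert--Riemenschneider vanishing; here is a direct argument. For $m\ge0$ we have $K_X(-mC)|_C=K_C\otimes L^{m+1}$, and $H^1(C,K_C\otimes L^{m+1})$ is dual to $H^0(C,L^{-m-1})=0$. By induction on $m$, the sequences
$$0\to K_C\otimes L^{m+1}\to K_X/K_X(-(m+1)C)\to K_X/K_X(-mC)\to0$$
give $H^1(K_X/K_X(-mC))=0$ for all $m$. The comparison theorem identifies the $\mathfrak m$-adic completion of the finitely generated module $(R^1\pi_*K_X)_o$ with $\varprojlim H^1(K_X/\mathfrak m^\nu K_X)$. The ideal $\mathfrak m\mathcal O_X$ has zero set $C$, so $\mathcal O_X(-\mu C)\subset\mathfrak m\mathcal O_X\subset\mathcal O_X(-C)$ for some $\mu$, and the limit may be computed with the ideals $\mathcal O_X(-mC)$ instead. It is zero, so $R^1\pi_*K_X=0$. The Leray spectral sequence gives $H^1(X',K_X)=H^1(Y',\pi_*K_X)$, which vanishes by Cartan's Theorem~B.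
\end{proof}

\subsection*{The obstruction form}
Let $\theta$ be a holomorphic vector field on $X$ without zeros on $X\setminus C$; it is a derivation of $A$. To decide whether $f\in I_\theta$ we must solve $\alpha(\theta)=f$ on some $X'\setminus C$. Locally this is easy, and by \eqref{eq:koszul} two local solutions differ by the contraction of a $2$-form. The obstruction to a global solution is therefore a \v Cech cocycle of $2$-forms. We treat the case of two charts. Assume that $X=N_0\cup N_1$ with $N_0,N_1$ open, and that $\alpha_i$ is a holomorphic $1$-form on $N_i\setminus C$ with $\alpha_i(\theta)=1$, for $i=0,1$. Put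
$$\eta=\alpha_1\wedge\alpha_0\quad\text{on }(N_0\cap N_1)\setminus C,\qquad\text{so that}\qquad \iota_\theta\eta=\alpha_0-\alpha_1 .$$

\begin{lemma}\label{lem:cob}
Let $f\in A$. Then $f\in I_\theta$ if and only if there are an $X'$ and holomorphic $2$-forms $\beta_i$ on $(X'\cap N_i)\setminus C$ with $f\eta=\beta_0-\beta_1$ on the overlap.
\end{lemma}

\begin{proof}
If $f\eta=\beta_0-\beta_1$, contraction with $\theta$ gives $f\alpha_0-\iota_\theta\beta_0=f\alpha_1-\iota_\theta\beta_1$ on the overlap. These two forms glue to a $1$-form $\alpha$ on $X'\setminus C$, and $\alpha(\theta)=f$ because $\iota_\theta\iota_\theta=0$. Conversely, let $\alpha(\theta)=f$ on $X'\setminus C$ and put $\beta_i=\alpha\wedge\alpha_i$. Then $\iota_\theta\beta_i=f\alpha_i-\alpha$, so $\iota_\theta(\beta_0-\beta_1)=f(\alpha_0-\alpha_1)=\iota_\theta(f\eta)$, and $\iota_\theta$ is injective on $2$-forms off $C$.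
\end{proof}

\begin{proposition}\label{prop:two}
In this situation the following hold.
\begin{itemize}
\item[(a)] If $\eta$ has a pole of order at most $\mu$ along $C$ and $\operatorname{ord}_Cf\ge\mu$ for all $0\ne f\in\mathfrak m$, then $\mathfrak m\subset I_\theta$.
\item[(b)] Suppose that for every $X'$ there is a compact oriented real surface $T\subset (X'\cap N_0\cap N_1)\setminus C$ without boundary such that $\int_T\eta\ne0$, while $\int_T\beta=0$ for every holomorphic $2$-form $\beta$ on $(X'\cap N_0)\setminus C$ or on $(X'\cap N_1)\setminus C$. Then $1\notin I_\theta$.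
\end{itemize}
If both hypotheses hold, then $D\cong(\Omega^1_A)^{**}$.
\end{proposition}

\begin{proof}
(a) Let $f\in\mathfrak m$ be defined on $X'$. Then $f\eta$ is a holomorphic section of $K_X$ on all of $X'\cap N_0\cap N_1$. In the Mayer--Vietoris sequence
$$\Gamma(X'\cap N_0,K_X)\oplus\Gamma(X'\cap N_1,K_X)\to\Gamma(X'\cap N_0\cap N_1,K_X)\to H^1(X',K_X)$$
the last term vanishes by Lemma~\ref{lem:vanish}, so $f\eta=\beta_0-\beta_1$ and Lemma~\ref{lem:cob} applies.

(b) If $1\in I_\theta$, then $\eta=\beta_0-\beta_1$ as in Lemma~\ref{lem:cob}, and $\int_T\eta=0$.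

If both hold, $I_\theta$ is a proper ideal containing $\mathfrak m$, and Theorem~\ref{thm:criterion} applies.
\end{proof}

A holomorphic $2$-form on a complex surface is closed. So the vanishing conditions in (b) follow from Stokes' theorem whenever $T$ bounds in each of the two sets $(X'\cap N_i)\setminus C$.

\begin{example}[the cone over a curve]\label{ex:cone}
Let $C$ be a compact Riemann surface, $p\in C$, $z$ a coordinate on a disc $\Delta$ centered at $p$, and $e\ge1$. Glue $N_0=(C\setminus p)\times\mathbb C$, with fiber coordinate $s$, and $N_1=\Delta\times\mathbb C$, with fiber coordinate $b$, by $s=z^eb$. The curve $C$ is the zero section. A section of $L$ is written $hs=(z^eh)\,b$, so $h$ may have a pole of order $e$ at $p$; thus $L=\mathcal O_C(ep)$ and $C^2=-e$. The field $\theta=s\partial_s=b\partial_b$ plays the role of the Euler field: for $h\in H^0(C,\mathcal O(mep))$ the function $hs^m$ is holomorphic on $X$ and $\theta(hs^m)=m\,hs^m$. (For $C=\mathbb P^1$ and $e=1$ this is the blown-up plane with coordinates $b$ and $zb$.) Take $\alpha_0=ds/s$ and $\alpha_1=db/b=ds/s-e\,dz/z$. Then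
$$\eta=-e\,\frac{dz}{z}\wedge\frac{ds}{s}.$$
The pole is simple, so hypothesis (a) holds with $\mu=1$ for free. For (b) fix a small $r$ and let $T=\{|z|=r,\ |s|=\delta\}$. This torus bounds $(C\setminus\{|z|<r\})\times\{|s|=\delta\}$ in $N_0\setminus C$ and $\{|z|\le r,\ |b|=\delta r^{-e}\}$ in $N_1\setminus C$, and both sets lie in $X'$ for small $\delta$. The period is $\int_T\eta=-e(2\pi i)^2\ne0$. Hence $I_\theta=\mathfrak m$ and $D\cong(\Omega^1_A)^{**}$.
\end{example}

The counterexamples keep this shape (two charts, one torus) but replace the simple zero of $\theta$ by a double zero. The next section explains why.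

\section{Derivations and the second-order neighborhood of the curve}\label{sec:der}

An Euler field rescales the direction normal to $C$. It can exist only if the embedding of $C$ in $X$ is compatible with such a rescaling, and the first obstruction sits in the exact sequence of sheaves on $C$
\begin{equation}\label{eq:second}
0\to L^2\to\mathcal O_X(-C)/\mathcal O_X(-3C)\to L\to0 .
\end{equation}
Its connecting map $\partial:H^0(C,L)\to H^1(C,L^2)$ goes from a space of weight one to a space of weight two. In Example~\ref{ex:cone} every section $hs$ of $L$ is a function on $X$, so $\partial=0$.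

\begin{proposition}\label{prop:der}
Assume $g\ge2$ and $\partial\ne0$. Then every $\xi\in\operatorname{Der}_{\mathbb C}(A)$ extends to a holomorphic vector field on a neighborhood of $C$ in $X$, vanishes on $C$, and satisfies $\xi(\mathcal O_X(-mC))\subset\mathcal O_X(-(m+1)C)$ for all $m\ge1$. No derivation has an eigenvector in $\mathfrak m$ with nonzero eigenvalue, and $A$ is not quasi-homogeneous.
\end{proposition}

\begin{proof}
View $\xi$ as a vector field on some $X'\setminus C$. By Lemma~\ref{lem:mero} it is a section of $\Theta_X(\nu C)$ for some $\nu\ge0$; its leading term is a section of $\Theta_X(\nu C)|_C=\Theta_X|_C\otimes L^{-\nu}$. In the sequence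
$$0\to\Theta_C\otimes L^{-\nu}\to\Theta_X|_C\otimes L^{-\nu}\to L^{-1-\nu}\to0$$
both outer line bundles have negative degree; for $\nu=0$ this uses $g\ge2$. So the leading term is zero and $\xi$ is a section of $\Theta_X((\nu-1)C)$. Repeating this down to $\nu=0$, we find that $\xi$ is holomorphic near $C$ and vanishes on $C$.

Thus $\xi(\mathcal O_X)\subset\mathcal O_X(-C)$. For a local equation $t$ of $C$ write $\xi t=\kappa_tt$ with $\kappa_t$ holomorphic. For a holomorphic function $h$,
$$\xi(ht^m)=m\kappa_t\,ht^m+t^m\xi h\equiv m\kappa_t\,ht^m \pmod{t^{m+1}} .$$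
So $\xi$ preserves each $\mathcal O_X(-mC)$ and acts on $L^m$ as multiplication by the function $m\kappa_t|_C$. The case $m=1$ shows that $\kappa_t|_C$ does not depend on $t$. It is a global holomorphic function on $C$, that is, a constant $\kappa$.

Now $\xi$ is a $\mathbb C$-linear endomorphism of the sequence \eqref{eq:second} of sheaves of vector spaces, so it commutes with $\partial$. For $\sigma\in H^0(C,L)$ with $\partial\sigma\ne0$ this gives
$$\kappa\,\partial\sigma=\partial(\xi\sigma)=\xi(\partial\sigma)=2\kappa\,\partial\sigma,$$
hence $\kappa=0$. So $\xi$ acts as zero on every $L^m$, which is the asserted inclusion.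

If $\xi f=wf$ with $0\ne f\in\mathfrak m$ and $w\ne0$, then $\operatorname{ord}_Cf=\operatorname{ord}_C\xi f>\operatorname{ord}_Cf$, which is absurd. If $A$ were quasi-homogeneous, some variable $x_j$ would be nonzero in $A$, since $\dim A=2$, and it would be an eigenvector in $\mathfrak m$ of the Euler derivation with eigenvalue $w_j>0$.
\end{proof}

\subsection*{What $\theta$ must look like}
Let $C^2=-1$, $g\ge2$ and $\partial\neq0$, and let $\theta$ be a derivation. It vanishes on $C$, so it has a leading term in $H^0(\Theta_X|_C\otimes L)$. The normal component of this term is $\kappa=0$, so the term lies in $H^0(\Theta_C\otimes L)$, which is zero because $\deg(\Theta_C\otimes L)=3-2g<0$. Hence $\theta$ vanishes to order at least two along $C$. The simplest possibility is that locally $\theta=t^2\Xi$ with $\Xi$ nowhere zero and generically transverse to $C$. The normal component of $\Xi|_C$ is then a nonzero section of $L^{-1}\otimes L^2=L$ and has exactly one simple zero $p$. So the foliation defined by $\theta$ is transverse to $C$ except for one simple tangency at $p$.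

This has a price. The forms $\alpha_i$ now have double poles, and $\eta$ has a pole of order up to four. The construction must achieve three things: glue a transverse model to a tangential model; make all functions in $\mathfrak m$ vanish to order four, in a way that also gives $\partial\ne0$; and keep a nonzero period.

\section{Construction of the surface}\label{sec:construction}

\subsection*{The two local models}
Near $p$ we use coordinates $(a,b)$ with $C=\{b=0\}$ and
$$\theta_1=b^2(\partial_a+2a\,\partial_b),\qquad \alpha_1=\frac{da}{b^2},\qquad \alpha_1(\theta_1)=1 .$$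
Since $\theta_1(a^2-b)=0$, the leaves are the parabolas $a^2-b=z^2$ (Figure~\ref{fig:leaves}). For $z\ne0$ such a leaf crosses $C$ at $a=\pm z$, and we use $z$ to label its branch through $a=z$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\begin{scope}
\clip (-1.6,-0.6) rectangle (1.6,0.75);
\draw[gray] (-1.6,2.96) parabola bend (0,0.4) (1.6,2.96);
\draw[thick] (-1.6,2.56) parabola bend (0,0) (1.6,2.56);
\draw[gray] (-1.6,2.16) parabola bend (0,-0.4) (1.6,2.16);
\draw[gray] (-1.6,1.56) parabola bend (0,-1) (1.6,1.56);
\draw[gray] (-1.6,0.96) parabola bend (0,-1.6) (1.6,0.96);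
\draw[gray] (-1.6,0.36) parabola bend (0,-2.2) (1.6,0.36);
\end{scope}
\draw[very thick] (-1.7,0) -- (1.7,0) node[right] {$C=\{b=0\}$};
\fill (0,0) circle (0.03) node[below] {$p$};
\fill (1,0) circle (0.03) node[above left] {$a=z$};
\end{tikzpicture}
\caption{Real picture of the leaves $b=a^2-z^2$ of the vector field $\theta_1=b^2(\partial_a+2a\,\partial_b)$. One leaf is tangent to the curve $C$ at $p$. At all other points of $C$ the leaves are transverse to $C$, and there they are matched with the fibers of the product chart.}
\label{fig:leaves}
\end{figure}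

Away from $p$ we want a product chart whose fibers are the leaves. On a leaf, $\theta$ is a vector field in one variable with a double zero. Its \emph{time form}, the $1$-form on the leaf that takes the value $1$ on $\theta$, has a double pole, and the residue at this pole does not depend on coordinates. For $\theta_1$ the time form is $da/(a^2-z^2)^2$, with residue
$$\frac{d}{da}(a+z)^{-2}\Big|_{a=z}=-\frac1{4z^3}$$
at $a=z$. The product model with fiber coordinate $s$ and residue $\lambda$ is
$$\theta_0=\frac{s^2}{1+\lambda s}\,\partial_s,\qquad \alpha_0=\Big(\frac1{s^2}+\frac\lambda s\Big)ds,\qquad\alpha_0(\theta_0)=1,$$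
where $\lambda$ is a holomorphic function on the base. The models can be glued only if $\lambda=-\frac14z^{-3}$ near $p$. So $z^{-3}$ must extend holomorphically to $C\setminus p$, and this dictates the choice of the curve.

\subsection*{The curve}
Fix $n\ge7$ with $3\nmid n$. Let $C$ be the smooth projective model of $v^3=u^n+1$. The affine curve is smooth, because the partial derivatives $3v^2$ and $nu^{n-1}$ vanish together only at $(0,0)$. The triple cover $u:C\to\mathbb P^1$ is unbranched over $1<|u|<\infty$, and a loop around $\infty$ multiplies $v$ by a primitive cube root of unity, since $3\nmid n$. So there is a single point $p$ over $\infty$, and the preimage of $\{|u|>1\}$ is a disc with a coordinate $z$, $|z|<1$, in which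
$$u=z^{-3},\qquad v=z^{-n}(1+z^{3n})^{1/3}.$$
The cover is totally ramified at $n+1$ points, so $2g-2=-6+2(n+1)$ and $g=n-1\ge6$.

The meromorphic functions on $C$ with poles only at $p$ form the ring $\mathbb C[u]\oplus\mathbb C[u]v\oplus\mathbb C[u]v^2$. The monomials $u^l,u^lv,u^lv^2$ have pole orders $3l$, $3l+n$, $3l+2n$, which are pairwise distinct because $3\nmid n$. As $n>3$,
\begin{equation}\label{eq:H0}
H^0(C,\mathcal O(p))=H^0(C,\mathcal O(2p))=\mathbb C,\qquad H^0(C,\mathcal O(3p))=\mathbb C\oplus\mathbb Cu .
\end{equation}
The form $\omega=du/v^2=3\,dv/(nu^{n-1})$ is holomorphic on $C\setminus p$, and near $p$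
\begin{equation}\label{eq:omega}
\omega=-3z^{2n-4}(1+z^{3n})^{-2/3}\,dz .
\end{equation}
So $\omega$ and $u\omega$ are holomorphic on $C$ and vanish at $p$ to orders $2n-4$ and $2n-7$, both at least $4$. Finally fix $\varepsilon\in\mathbb C^*$ and put
$$\lambda=-\tfrac14u,\qquad c(z)=z^{-(2n-6)}+\varepsilon z^3 .$$
The function $c$ on $0<|z|<1$ is the free parameter of the gluing. Its polar term will control the functions on the surface, and the term $\varepsilon z^3$ will produce the period.

\subsection*{Matching the models}
Parametrize the branch of the leaf through $a=z$ by $q$: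
\begin{equation}\label{eq:abq}
a=z(1+q),\qquad b=a^2-z^2=z^2(2q+q^2).
\end{equation}
For $z\ne0$ and $q$ small, $(z,q)$ are coordinates: since $1-b/a^2=(1+q)^{-2}$, the inverse is $z=a(1-b/a^2)^{1/2}$ (principal branch) and $q=a/z-1$. We have $\theta_1z=0$, and $\theta_1a=b^2$ gives $\theta_1q=b^2/z=z^3q^2(2+q)^2$. The time form on the leaf is thus $z^{-3}\,dq/(q^2(2+q)^2)$. Up to the factor $z^{-3}$ it is the same on all leaves, so one change of variable brings all of them to the form of $\alpha_0$.

\begin{lemma}\label{lem:S}
There is a holomorphic germ $S(q)=4q+6q^2+O(q^3)$ with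
\begin{equation}\label{eq:S}
\Big(\frac1{S^2}-\frac1{4S}\Big)dS=\frac{dq}{q^2(2+q)^2}.
\end{equation}
\end{lemma}

\begin{proof}
Squaring $\frac1{q(2+q)}=\frac12\big(\frac1q-\frac1{2+q}\big)$ gives
$$\frac1{q^2(2+q)^2}=\frac14\Big[\frac1{q^2}-\frac1q+\frac1{2+q}+\frac1{(2+q)^2}\Big].$$
A primitive of the right side of \eqref{eq:S} is therefore $-\frac1{4q}-\frac14\log q+R(q)$ with $R$ holomorphic at $0$, and a primitive of the left side is $-\frac1S-\frac14\log S$. Put $S=4q\exp(qw)$. Equating the primitives up to a constant, we see that \eqref{eq:S} holds if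
$$\frac{1-\exp(-qw)}{4q}-\frac{qw}4=\tfrac38+R(q)-R(0).$$
The left side is holomorphic in $(q,w)$ and equals $w/4$ at $q=0$. The implicit function theorem gives a solution $w(q)$ with $w(0)=\frac32$, and then $S=4q(1+\frac32q+\cdots)$.
\end{proof}

Put $\tilde s=z^3S(q)$. Since $S'(0)\ne0$, the pair $(z,\tilde s)$ is a coordinate system near $\{0<|z|<1,\ q=0\}$, and \eqref{eq:abq} defines a biholomorphic map $\Psi:(z,\tilde s)\mapsto(a,b)$ that is the identity $a=z$ on $\tilde s=0$. At fixed $z$, using $\lambda=-\frac14z^{-3}$ and \eqref{eq:S},
\begin{equation}\label{eq:time1}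
\Big(\frac1{\tilde s^{\,2}}+\frac\lambda{\tilde s}\Big)d\tilde s=z^{-3}\Big(\frac1{S^2}-\frac1{4S}\Big)dS=\frac{z^{-3}\,dq}{q^2(2+q)^2}.
\end{equation}
A vector field that kills $z$ is determined by its time forms on the curves $z=\text{const}$. Hence $\Psi$ carries $\theta_0$, written in the coordinates $(z,\tilde s)$, to $\theta_1$.

We can still move along each leaf for a time that depends on the leaf. Let $F:(z,s)\mapsto(z,\tilde s)$ be the time-one flow of the field $c(z)\theta_0$. It is defined near $\{0<|z|<1,\ s=0\}$, because the field vanishes on $s=0$. At fixed $z$ the flow solves $\dot\sigma=c\sigma^2/(1+\lambda\sigma)$ with $\sigma(0)=s$. Expanding $\sigma=\sigma_1s+\sigma_2s^2+\cdots$ gives $\dot\sigma_1=0$ and $\dot\sigma_2=c$; also $\frac{d}{d\tau}\big(-\frac1\sigma+\lambda\log\frac\sigma s\big)=c$, where $\tau$ is the time. Therefore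
\begin{equation}\label{eq:flow}
\tilde s=s+cs^2+O(s^3),\qquad -\frac1{\tilde s}+\frac1s+\lambda\log\frac{\tilde s}s=c(z),
\end{equation}
with the branch of $\log(\tilde s/s)$ that vanishes at $s=0$. Differentiating the second identity, with primes denoting $d/dz$, we get
\begin{equation}\label{eq:time2}
\Big(\frac1{\tilde s^{\,2}}+\frac\lambda{\tilde s}\Big)d\tilde s=\alpha_0+\Big(c'-\lambda'\log\frac{\tilde s}s\Big)dz .
\end{equation}
At fixed $z$ this says that $F$ preserves the time forms, so $F_*\theta_0=\theta_0$. The transition map is
$$\Phi=\Psi\circ F:(z,s)\mapsto(a,b),\qquad \Phi_*\theta_0=\theta_1 .$$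
It is a local biholomorphism near $\{0<|z|<1,\ s=0\}$ and the identity on this set.

\subsection*{Gluing}
Let $C_0=C\setminus\{|z|\le\frac14\}$ and $\Delta=\{|z|<\frac12\}$, and put
$$N_0=C_0\times\{|s|<\delta_0\},\qquad N_1=\{|a|<\tfrac12,\ |b|<\delta_1\},$$
with any $\delta_1>0$. We choose $\delta_0$ so small that $|\lambda s|<1$ on $N_0$ (the function $\lambda$ is bounded on $C_0$), and that $\Phi$ is defined and injective on $\{\frac14\le|z|\le\frac34\}\times\{|s|\le\delta_0\}$ with $|a\circ\Phi-z|<\frac18$ there. This is possible because a local biholomorphism that is injective on a compact set is injective on a neighborhood of it. Let $X$ be obtained from $N_0\sqcup N_1$ by identifying $x$ with $\Phi(x)$ for $x$ in the open set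
$$V=\{x\in N_0:\ \tfrac14<|z(x)|<\tfrac34,\ \Phi(x)\in N_1\}.$$

The space $X$ is Hausdorff if the graph of $\Phi|_V$ is closed in $N_0\times N_1$. Let $x_l\in V$ with $x_l\to x\in N_0$ and $\Phi(x_l)\to y\in N_1$. From $|a(\Phi(x_l))|<\frac12$ we get $|z(x_l)|<\frac58$, so $\frac14<|z(x)|\le\frac58<\frac34$. By continuity $\Phi(x)=y\in N_1$, and $x\in V$.

So $X=N_0\cup N_1$ is a smooth complex surface, and $\theta_0,\theta_1$ glue to a holomorphic vector field $\theta$ on $X$. The zero sets $\{s=0\}\cong C_0$ and $\{b=0\}\cong\Delta$ are glued by the identity of the annulus $\frac14<|z|<\frac12$, so the zero set of $\theta$ is a copy of the compact curve $C$.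

\subsection*{The transition to second order}
By \eqref{eq:abq}, $1+q=(1+b/z^2)^{1/2}$, so $q=\frac b{2z^2}-\frac{b^2}{8z^4}+O(b^3)$. Then
$$\tilde s=z^3(4q+6q^2+\cdots)=2zb+\Big(-\frac1{2z}+\frac3{2z}\Big)b^2+\cdots=2zb+\frac1zb^2+O(b^3).$$
Inverting \eqref{eq:flow} gives $s=\tilde s-c\tilde s^{\,2}+\cdots$. In the coordinates $(z,b)$ near the annulus we obtain
\begin{equation}\label{eq:trans}
s=2zb\Big(1+\Big(\frac1{2z^2}-2cz\Big)b+O(b^2)\Big),\qquad a=z+\frac b{2z}+O(b^2).
\end{equation}
A section of $L^m$ is given by $h\,s^m$ on $C_0$ and by $\varphi\,b^m$ on $\Delta$, with $\varphi=(2z)^mh$ on the annulus. So $h$ extends to a meromorphic function on $C$ with a pole of order at most $m$ at $p$, that is, $L^m\cong\mathcal O_C(mp)$ and $C^2=-1$.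

We are in the setting of Section~\ref{sec:cech}. Let $\pi:X\to Y$ be the contraction of $C$, and define
$$A_{n,\varepsilon}=\mathcal O_{Y,o}.$$
A resolution of a normal surface singularity is minimal if it contains no smooth rational curve of self-intersection $-1$, and the minimal resolution is unique up to isomorphism. Since $C$ has genus $n-1\ge6$, the map $\pi$ is the minimal resolution, and $n-1$ is an invariant of the algebra $A_{n,\varepsilon}$. This proves Theorem~\ref{thm:more}(c). From now on $A=A_{n,\varepsilon}$.

\section{Functions vanish to order four}\label{sec:functions}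

A function of order $m$ along $C$ has a leading coefficient in $H^0(C,L^m)$ that lifts to the next order. We compute the obstruction to this lifting and show that for $m\le3$ it kills all candidates, of which there are few by \eqref{eq:H0}.

\begin{lemma}\label{lem:lift}
Let $m\ge1$ and let $f$ be a section over $C$ of $\mathcal O_X(-mC)/\mathcal O_X(-(m+2)C)$. Write $f=h_ms^m+h_{m+1}s^{m+1}$ with $h_m,h_{m+1}\in\mathcal O(C_0)$, and $f=\varphi_m(a)b^m+\varphi_{m+1}(a)b^{m+1}$ with $\varphi_m,\varphi_{m+1}\in\mathcal O(\Delta)$. Then on the annulus $\varphi_m=(2z)^mh_m$ and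
\begin{equation}\label{eq:lift}
h_{m+1}-(2z)^{-m-1}\varphi_{m+1}=m\,c\,h_m+\frac{h_m'}{4z^2}.
\end{equation}
\end{lemma}

\begin{proof}
Insert \eqref{eq:trans} and compare coefficients in the coordinates $(z,b)$. The coefficients of $b^m$ give $\varphi_m=(2z)^mh_m$. Since $\varphi_m(a)=\varphi_m(z)+\varphi_m'(z)\frac b{2z}+O(b^2)$, the coefficients of $b^{m+1}$ give
$$(2z)^mh_m\cdot m\Big(\frac1{2z^2}-2cz\Big)+(2z)^{m+1}h_{m+1}=\frac{\varphi_m'}{2z}+\varphi_{m+1}.$$
Substitute $\varphi_m'=(2z)^m(h_m'+mh_m/z)$ and divide by $(2z)^{m+1}$:
$$\frac{mh_m}{4z^3}-mch_m+h_{m+1}=\frac{h_m'}{4z^2}+\frac{mh_m}{4z^3}+(2z)^{-m-1}\varphi_{m+1}.$$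
The terms $mh_m/(4z^3)$ cancel. (This is the only effect of the choice $w(0)=\frac32$ in Lemma~\ref{lem:S}. Another choice would leave a constant multiple of $uh_m$, which is holomorphic on $C_0$ and would do no harm below.)
\end{proof}

Equation \eqref{eq:lift} says that its right side is a coboundary for the cover $\{C_0,\Delta\}$ with values in $\mathcal O_C((m+1)p)$. By Serre duality the natural test is to integrate it against holomorphic $1$-forms that vanish to order $m+1$ at $p$.

\begin{proposition}\label{prop:four}
For $m=1,2,3$, no nonzero section of $L^m$ lifts to a section of $\mathcal O_X(-mC)/\mathcal O_X(-(m+2)C)$. Consequently $\operatorname{ord}_Cf\ge4$ for all $0\ne f\in\mathfrak m$, and the connecting map $\partial$ of \eqref{eq:second} is not zero.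
\end{proposition}

\begin{proof}
Let $f$ be as in Lemma~\ref{lem:lift} with $1\le m\le3$. By \eqref{eq:H0}, $h_m=\mathsf A+\mathsf Bu$ with constants $\mathsf A,\mathsf B$. Then $h_m'/(4z^2)=-\frac34\mathsf Bz^{-6}=-\frac34\mathsf Bu^2$ is holomorphic on $C_0$, so \eqref{eq:lift} takes the form
$$m\,c\,h_m=G-(2z)^{-m-1}\varphi_{m+1},\qquad G\in\mathcal O(C_0).$$
Multiply by $\gamma=\omega$ or $\gamma=u\omega$ and integrate over the circle $|z|=\frac13$. The integral of $G\gamma$ vanishes by Stokes' theorem on the compact set $C\setminus\{|z|<\frac13\}\subset C_0$. The form $(2z)^{-m-1}\varphi_{m+1}\gamma$ is holomorphic on $\Delta$, because $\gamma$ vanishes at $p$ to order at least $4\ge m+1$, so its integral vanishes by Cauchy's theorem. With $R_l=\operatorname{Res}_{z=0}(c\,u^l\omega)$ we obtain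
$$\mathsf AR_0+\mathsf BR_1=0,\qquad \mathsf AR_1+\mathsf BR_2=0 .$$
By \eqref{eq:omega},
$$c\,u^l\omega=-3\big(z^{2-3l}+\varepsilon z^{2n-1-3l}\big)\big(1+O(z^{3n})\big)dz .$$
For $l=0,1,2$ the $\varepsilon$-term and the error terms are holomorphic, so $R_0=0$, $R_1=-3$, $R_2=0$. Hence $\mathsf A=\mathsf B=0$ and $h_m=0$.

A function $f\in\mathfrak m$ vanishes on $C$. If $f$ is a section of $\mathcal O_X(-mC)$ with $m\le3$, its class in $H^0(C,L^m)$ lifts, hence is zero, and $f$ is a section of $\mathcal O_X(-(m+1)C)$. Applying this for $m=1,2,3$ gives $\operatorname{ord}_Cf\ge4$. For $m=1$, the section $1\in H^0(C,\mathcal O(p))=H^0(C,L)$ does not lift, which means $\partial(1)\ne0$.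
\end{proof}

Since $g\ge2$, Propositions~\ref{prop:four} and~\ref{prop:der} prove Theorem~\ref{thm:more}(a) and show that $A$ is not quasi-homogeneous.

\section{The period}\label{sec:period}

It remains to verify the hypotheses of Proposition~\ref{prop:two} for $\theta$, $\alpha_0$, $\alpha_1$. The forms $\alpha_i$ are holomorphic on $N_i\setminus C$ and satisfy $\alpha_i(\theta)=1$. We first compute $\eta=\alpha_1\wedge\alpha_0$ near the annulus $C\cap N_0\cap N_1$.

By \eqref{eq:abq}, $da=(1+q)\,dz+z\,dq$ and $b^2=z^4q^2(2+q)^2$, so
$$\alpha_1=\frac{(1+q)\,dz}{z^4q^2(2+q)^2}+\frac{z^{-3}\,dq}{q^2(2+q)^2}.$$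
In the second term use \eqref{eq:S} and $dS=z^{-3}d\tilde s-3Sz^{-1}dz$, which follows from $S=z^{-3}\tilde s$:
$$z^{-3}\Big(\frac1{S^2}-\frac1{4S}\Big)dS=\Big(\frac1{\tilde s^{\,2}}+\frac\lambda{\tilde s}\Big)d\tilde s-3z^{-4}\Big(\frac1S-\frac14\Big)dz .$$
Together with \eqref{eq:time2} this gives $\alpha_1=\alpha_0+B\,dz$, where
$$B=c'-\lambda'\log\frac{\tilde s}s+z^{-4}H(q),\qquad H(q)=\frac{1+q}{q^2(2+q)^2}-\frac3{S(q)}+\frac34 .$$
Therefore
\begin{equation}\label{eq:eta}
\eta=B\,dz\wedge\Big(\frac1{s^2}+\frac\lambda s\Big)ds .
\end{equation}
The function $H$ has a double pole at $q=0$, and $q$ is a local equation of $C$. So $\eta$ has a pole of order at most four along $C$, and Proposition~\ref{prop:four} gives hypothesis (a) of Proposition~\ref{prop:two} with $\mu=4$.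

\subsection*{The torus}
Let $X'$ be given. By compactness there is $\delta'>0$ with $\{|a|\le\frac25,\ |b|\le\delta'\}\subset X'\cap N_1$. Choose $\delta>0$ so small that
$$M=(C\setminus\{|z|<\tfrac13\})\times\{|s|=\delta\}\subset X'\cap N_0,$$
and that the set $\{|z|=\frac13,\ |s|\le\delta\}$ lies in $V$, lies in the domain where the formulas of Section~\ref{sec:construction} and \eqref{eq:eta} hold, and is mapped by $\Phi$ into $\{|a|<\frac25,\ |b|<\delta'\}$. The last conditions can be met because $\Phi$ is the identity on $s=0$. Let $T=\{|z|=\frac13,\ |s|=\delta\}\subset(X'\cap N_0\cap N_1)\setminus C$.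

The torus $T$ is the boundary of the compact $3$-manifold $M\subset(X'\cap N_0)\setminus C$, so holomorphic $2$-forms on $(X'\cap N_0)\setminus C$ integrate to zero over $T$. In the other chart $T$ is not a coordinate torus, but it avoids $C$, so it lies in
$$W=\{|a|<\tfrac25,\ 0<|b|<\delta'\}\subset(X'\cap N_1)\setminus C .$$
The set $W$ is a disc times a punctured disc and is homotopy equivalent to a circle. Every closed $2$-form on $W$ is exact, so holomorphic $2$-forms on $(X'\cap N_1)\setminus C$ also integrate to zero over $T$.

\begin{proposition}\label{prop:period}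
If $T$ is oriented by $(\arg z,\arg s)$, then $\int_T\eta=6\pi^2\varepsilon$.
\end{proposition}

\begin{proof}
We integrate \eqref{eq:eta} first over $|s|=\delta$ at fixed $z$. This gives $2\pi i$ times the residue at $s=0$ of $B\,(s^{-2}+\lambda s^{-1})\,ds$, and the three terms of $B$ contribute as follows.

The term $c'$ does not depend on $s$ and contributes $\lambda c'$.

By \eqref{eq:flow}, $\log(\tilde s/s)=cs+O(s^2)$. So only the product with $s^{-2}$ has a pole, and the second term contributes $-\lambda'c$.

For the third term, \eqref{eq:time2} and \eqref{eq:time1} give $(s^{-2}+\lambda s^{-1})\,ds=z^{-3}dq/(q^2(2+q)^2)$ at fixed $z$. Residues of $1$-forms are invariant under the change of coordinate $s\mapsto q$, so the contribution is $\varrho z^{-7}$, where $\varrho=\operatorname{Res}_{q=0}H(q)\,dq/(q^2(2+q)^2)$ does not depend on $z$.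

Now integrate over $|z|=\frac13$. We have $\oint z^{-7}dz=0$, and $\oint(\lambda c)'dz=0$ gives $\oint\lambda'c\,dz=-\oint\lambda c'\,dz$. Hence
$$\int_T\eta=2\pi i\oint(\lambda c'-\lambda'c)\,dz=2(2\pi i)^2\operatorname{Res}_{z=0}(\lambda c'\,dz).$$
Finally $\lambda c'=-\frac14z^{-3}\big(-(2n-6)z^{-(2n-5)}+3\varepsilon z^2\big)$ has residue $-\frac34\varepsilon$, and $2\cdot(-4\pi^2)\cdot(-\frac34\varepsilon)=6\pi^2\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\varepsilon\ne0$, hypothesis (b) of Proposition~\ref{prop:two} holds as well. Thus $I_\theta=\mathfrak m$ and $D\cong(\Omega^1_A)^{**}$. By Section~\ref{sec:functions}, $A$ is not quasi-homogeneous.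
\end{proof}

\begin{remark}[the role of the hypotheses]
The condition $3\nmid n$ gives a single point at infinity at which $u=z^{-3}$. The bound $n\ge7$ makes $u\omega$ vanish to order $2n-7\ge4$ at $p$; for $n=4$ and $n=5$ the orders are $1$ and $3$, and $u\omega$ cannot be used as a test form for $m=3$. The exponent in the polar term of $c$ is the one for which $c\,u\,\omega$ has a simple pole. Without this term, $c$ is holomorphic on $\Delta$ and \eqref{eq:lift} has the solution $h_1=1$, $h_2=0$, $\varphi_2=-4z^2c$ for $m=1$; then $\partial=0$ and Proposition~\ref{prop:der} does not apply. The condition $\varepsilon\ne0$ is used only for the period: for $\varepsilon=0$ the integral in Proposition~\ref{prop:period} vanishes, and the argument does not exclude $1\in I_\theta$.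
\end{remark}

\section{The examples are not $\mathbb Q$-Gorenstein}\label{sec:gor}

A generator of a power of the canonical module allows us to take the divergence of $\theta$. This divergence is a function in $A$, and it vanishes to an order that Proposition~\ref{prop:four} forbids.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Suppose that $(K^{\otimes r})^{**}$ is free for some $r\ge1$. By \eqref{eq:hull} this module is the stalk of the coherent sheaf $j_*\big((\Omega^2_U)^{\otimes r}\big)$, so a generator $\varpi$ is a nowhere vanishing section of $K_X^{\otimes r}$ on some $X'\setminus C$. By Lemma~\ref{lem:mero} it is meromorphic on $X'$, and its divisor is $\ell C$ for an integer $\ell$. Thus $K_X^{\otimes r}\cong\mathcal O_X(\ell C)$ on $X'$. Restricting to $C$ and using $K_X|_C=K_C\otimes L$, we get $r(2g-2+1)=\ell C^2$, that is, $\ell=-r(2n-3)$.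

The Lie derivative of $\varpi$ along $\theta$ is $\rho\varpi$ for a holomorphic function $\rho$ on $X'\setminus C$, and $\rho\in A$ by normality. Near a point of the annulus $C\cap V$ write $\varpi=\psi s^\ell(dz\wedge ds)^{\otimes r}$ with $\psi$ holomorphic and nowhere zero. There $\theta=\phi\,\partial_s$ with $\phi=s^2/(1+\lambda s)$, and the Lie derivative of $dz\wedge ds$ is $d\iota_\theta(dz\wedge ds)=d(-\phi\,dz)=\partial_s\phi\;dz\wedge ds$. By the Leibniz rule,
$$\rho=\frac{\theta\psi}\psi+\ell\,\frac{\phi}s+r\,\partial_s\phi=O(s^2)+\ell s+2rs=-r(2n-5)\,s+O(s^2).$$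
So $\rho\in\mathfrak m$ and $\operatorname{ord}_C\rho=1$, which contradicts Proposition~\ref{prop:four}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BD} Igor Burban, Yuriy Drozd, \emph{Maximal Cohen-Macaulay modules over surface singularities}, arXiv:0803.0117 (2008).
\end{thebibliography}
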